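# Rigid-analytic varieties with projective reduction and $H^1(X,\Omega^1)=0$

## Theorems A and B

Throughout, $K$ is a complete discretely valued field of characteristic $0$ with perfect residue field of characteristic $p$, $\mathcal O_K$ is its ring of integers and $\pi$ a uniformizer. Formal models are flat over $\mathcal O_K$. For a smooth proper rigid-analytic variety $X$ over $K$ put $h^{i,j}=\dim_K H^j(X,\Omega^i_{X/K})$.

**Theorem A.** Let $p$ be a prime. There is an odd prime $\ell\neq p$ such that $4$ divides the order $f$ of $p$ in $(\mathbb Z/\ell)^\times$; any odd prime $\ell\mid p^2+1$ works. Fix such an $\ell$, put $g=(\ell-1)/2$, $k=\mathbb F_{p^f}$, $W=W(k)$, and let $m\ge \ell+1$. There is a smooth proper formal scheme $\mathfrak X$ over $\operatorname{Spf}W$ with geometrically connected projective special fiber $X_0$, of dimension $d=gm$, such that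
$$H^1(X_0,\Omega^1_{X_0})=H^0(X_0,\Omega^1_{X_0})=H^1(X_0,\mathcal O_{X_0})=0 .$$
Consequently $X=\mathfrak X_\eta$ satisfies $H^1(X,\Omega^1_X)=0$. Moreover, over every $K$ as above there is a geometrically connected $X$ with $\dim X>0$, a smooth formal model with projective special fiber, and $H^1(X,\Omega^1_X)=0$.

**Complement to Theorem A (dimensions).** If $p\equiv\pm2\bmod 5$ and $\zeta_5\in K$, there are such examples over $K$ in every even dimension $\ge 12$.

**Theorem B (constraints).** Let $\mathfrak X$ be a smooth proper connected formal scheme over $\operatorname{Spf}\mathcal O_K$ with projective special fiber $\mathfrak X_k$, $d=\dim X>0$, and $H^1(X,\Omega^1_X)=0$. Then: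

1. every line bundle on $\mathfrak X$ is numerically trivial on $\mathfrak X_k$; in particular $\omega_{\mathfrak X_k}$ is numerically trivial;
2. $X$ has no nonzero effective Cartier divisor, and every meromorphic function on $X$ lies in the finite field extension $H^0(X,\mathcal O_X)$ of $K$;
3. $d$ is even and $d\ge4$.

For smooth formal models the two theorems together say that the minimal possible dimension is an even number $\ge4$, and that it is at most $12$ when $p\equiv\pm2\bmod5$ and $\zeta_5\in K$. The proofs below do not determine it. Theorem B is proved only for smooth formal models.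

The question that Theorem A answers comes from Alexander Petrov, "Rigid-analytic varieties with projective reduction violating Hodge symmetry", arXiv:2005.02226 (2020): does there exist a smooth proper rigid-analytic variety $X$ of positive dimension that has a formal model with projective special fiber and satisfies $H^1(X,\Omega^1_{X/K})=0$? By Theorem A the answer is yes, for every $p$ and over every $K$, and the model can be taken smooth.

## Formal models, and where a class in $H^1(\Omega^1)$ could come from

A formal scheme $\mathfrak X$ over $\operatorname{Spf}\mathcal O_K$ is a compatible system of schemes $X_n$ over $\mathcal O_K/\pi^n$ with $X_{n+1}\otimes\mathcal O_K/\pi^n=X_n$. Its special fiber is the scheme $\mathfrak X_k=X_1$. Its generic fiber $\mathfrak X_\eta$ is glued from the affinoids $\operatorname{Sp}A[1/p]$ when $\mathfrak X$ is glued from the $\operatorname{Spf}A$. For example $\operatorname{Spf}\mathcal O_K\langle T\rangle$ has special fiber $\mathbb A^1_k$ and generic fiber the closed unit disc. A line bundle on $\mathfrak X$ is a compatible system of line bundles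 on the $X_n$, so a line bundle on $\mathfrak X_k$ need not extend to $\mathfrak X$.

We use standard facts on coherent cohomology. If $\mathfrak X$ is proper and $\mathcal F$ is a $\pi$-torsion-free coherent sheaf on it, then $H^j(\mathfrak X,\mathcal F)$ is a finitely generated $\mathcal O_K$-module and $H^j(\mathfrak X,\mathcal F)[1/p]=H^j(X,\mathcal F_\eta)$.

**Lemma 1.** For such $\mathcal F$, the module $H^j(\mathfrak X,\mathcal F)/\pi$ embeds in $H^j(\mathfrak X_k,\mathcal F/\pi)$. Hence $\dim_KH^j(X,\mathcal F_\eta)\le\dim_kH^j(\mathfrak X_k,\mathcal F/\pi)$, and if the right-hand side is $0$ then $H^j(X,\mathcal F_\eta)=0$.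

*Proof.* The embedding comes from the long exact sequence of $0\to\mathcal F\xrightarrow{\pi}\mathcal F\to\mathcal F/\pi\to0$. The rank of a finitely generated $\mathcal O_K$-module $H$ is at most $\dim_k H/\pi$. $\square$

So to make $H^1(X,\Omega^1_X)$ vanish it is enough to make $H^1(\mathfrak X_k,\Omega^1)$ vanish, a question about a projective variety in characteristic $p$ that lifts to a formal scheme. Let us test it on simple cases.

*Projective $X$.* Let $L$ be ample on a smooth projective $X$ over $K$ of dimension $d>0$. Its Hodge Chern class $c_1(L)\in H^1(X,\Omega^1)$ is the image of $[L]$ under $d\log:\mathcal O^\times\to\Omega^1$. The trace of $c_1(L)^d\in H^d(X,\Omega^d)$ is the positive integer $(L^d)$, which is nonzero in $K$. So $H^1(X,\Omega^1)\ne0$. Hence no projective $X$ can work. In particular, if an ample line bundle on $\mathfrak X_k$ lifts to $\mathfrak X$, then Grothendieck's existence theorem makes $\mathfrak X$ projective over $\mathcal O_K$, and $X$ does not work.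

*Dimension $1$.* For a smooth proper curve, Serre duality makes $H^1(X,\Omega^1)$ dual to $H^0(X,\mathcal O)\ne0$.

*The same test in characteristic $p$.* On the special fiber the trace argument only says that if $H^1(X_0,\Omega^1)=0$, then $(L^d)\equiv0\bmod p$ for every line bundle $L$ on $X_0$. This is no contradiction. The projective variety $X_0$ of Theorem A has this property.

*Abelian varieties.* Let $B$ be an abelian variety of dimension $g$ over a field. Then $\Omega^1_B=\mathcal O_B\otimes H^0(B,\Omega^1)$, so
$$H^1(B,\Omega^1)=H^0(B,\Omega^1)\otimes H^1(B,\mathcal O), \tag{1}$$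
of dimension $g^2\neq0$. So an abelian variety itself does not work. But (1) is explicit, and one can hope to kill it by passing to a quotient by a finite group $G$ acting freely: if $|G|$ is invertible, the cohomology of the quotient is the $G$-invariant part.

## Symmetric and antisymmetric sets of characters

Let $\ell\ne p$ be an odd prime, $k$ a perfect field of characteristic $p$ with a primitive $\ell$-th root of unity $\zeta$, and $B$ an abelian variety over $k$ with an automorphism $\gamma$, $\gamma^\ell=1$. A $k$-vector space on which $\gamma^*$ acts is a direct sum of eigenspaces; we say that it has the *character* $a\in\mathbb Z/\ell$ if $\zeta^a$ is an eigenvalue. By (1), the characters on $H^1(B,\Omega^1)$ are the sums $a+b$, with $a$ a character on $H^0(B,\Omega^1)$ and $b$ a character on $H^1(B,\mathcal O)$. So $H^1(B,\Omega^1)$ has no invariants exactly when $a+b\neq0$ always.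

*The first attempt: a Jacobian.* A natural supply of pairs $(B,\gamma)$ is given by Jacobians of curves with an automorphism of order $\ell$. Let $C$ be a curve with such an automorphism, $J$ its Jacobian. Then $H^0(J,\Omega^1)=H^0(C,\Omega^1)$ and $H^1(J,\mathcal O)=H^1(C,\mathcal O)$ are dual by Serre duality, and $\gamma$ acts trivially on $H^1(C,\Omega^1)=k$. So with each character $a$ on $H^0(\Omega^1)$ the character $-a$ occurs on $H^1(\mathcal O)$, and $a+(-a)=0$. For $y^2+y=x^5$ with $x\mapsto\zeta x$ we shall find the characters $1,2$ on $H^0(\Omega^1)$ and $4,3$ on $H^1(\mathcal O)$. The sums are $1+4=0$, $1+3=4$, $2+4=1$, $2+3=0$, so the invariants in $H^1(\Omega^1)$ have dimension $2$. The same happens for every $(B,\gamma)$ with a $\gamma$-invariant polarization of degree prime to $p$, because the polarization identifies $H^1(B,\mathcal O)=\operatorname{Lie}(B^\vee)$ with $\operatorname{Lie}(B)=H^0(B,\Omega^1)^\vee$ equivariantly.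

*What is needed.* Suppose that every $a\in(\mathbb Z/\ell)^\times$ occurs exactly once in $H^1_{dR}(B/k)$, and $0$ does not occur. Let $\Psi$ be the set of characters on $H^0(B,\Omega^1)$; those on $H^1(B,\mathcal O)$ form the complement of $\Psi$. The condition "$a+b\ne0$ for all $a\in\Psi$, $b\notin\Psi$" says exactly $-\Psi=\Psi$. The Jacobian has instead a set $\Phi$ with $(\mathbb Z/\ell)^\times=\Phi\sqcup-\Phi$, the opposite extreme.

In characteristic $p$ an isogeny of $p$-power degree need not induce an isomorphism on $H^0(\Omega^1)$, and it can change the set of characters there. We shall turn $\Phi$ into a symmetric $\Psi$ by such an isogeny $J\to B$. Dieudonné theory will say which sets are reachable: only the cardinalities of their intersections with the orbits of multiplication by $p$ matter. After that, $(B,\gamma)$ is lifted to $W$, and a free group action is built on a power of the lift.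

## The arithmetic of $\ell$ and the set $\Psi$

**Step 1.** *This step finds $\ell$ and a symmetric set $\Psi$ with the right orbit counts.* If $p=2$, then $p^2+1=5$. If $p$ is odd, then $p^2+1\equiv2\pmod4$ and $p^2+1>2$, so $p^2+1$ is not a power of $2$. In both cases an odd prime $\ell\mid p^2+1$ exists. It is different from $p$. Since $p^2\equiv-1\not\equiv1\pmod\ell$, the order of $p$ is exactly $4$.

Now let $\ell\neq p$ be any odd prime for which $4\mid f$, with $f$ the order of $p$ in $(\mathbb Z/\ell)^\times$. The cyclic group $(\mathbb Z/\ell)^\times$ has only one element of order $2$, so $-1=p^{f/2}$. As $f/2$ is even, $-1\in\langle p^2\rangle$, and $\langle p^2\rangle$ has index $2$ in $\langle p\rangle$. Each coset $O$ of $\langle p\rangle$ is the union of two cosets of $\langle p^2\rangle$. Choose one of the two in each $O$ and let $\Psi$ be the union of the chosen ones. Then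
$$-\Psi=\Psi,\qquad |O\cap\Psi|=f/2\quad\text{for every }\langle p\rangle\text{-coset }O. \tag{2}$$

For $\ell=5$ and $p\equiv\pm2\bmod5$ we have $f=4$, $\langle p^2\rangle=\{1,4\}$, and $\Psi$ is $\{1,4\}$ or $\{2,3\}$. With $\Psi=\{1,4\}$ the sums $a+b$, $b\in\{2,3\}$, are $3,4,1,2$: never $0$.

The condition $4\mid f$ cannot be weakened to $2\mid f$ in (2). If $f\equiv2\pmod4$, then still $-1\in\langle p\rangle$, so $O=-O$; a symmetric $\Psi$ would meet $O$ in a symmetric set, which has even cardinality because $a\neq-a$, while $f/2$ is odd.

From now on fix $\ell$, and $g,k=\mathbb F_{p^f},W=W(k)$ as in Theorem A. Since $\ell\mid p^f-1$, there is a primitive $\ell$-th root of unity $\zeta\in W$. Being a Teichmüller element, it satisfies $\sigma(\zeta)=\zeta^p$, where $\sigma$ is the Frobenius of $W$.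

## The curve $y^2+y=x^\ell$ and its Frobenius

**Step 2.** *This step constructs the curve over $W$ with an automorphism of order $\ell$ and finds its differentials.* Recall $\ell=2g+1$. Let $C$ be obtained by gluing
$$y^2+y=x^\ell\qquad\text{and}\qquad v^2+u^{g+1}v=u$$
along $u=1/x$, $v=y/x^{g+1}$. (Substituting $y=v/u^{g+1}$, $x=1/u$ in the first equation and multiplying by $u^{2g+2}$ gives the second.) Both equations are monic quadratic in $y$, resp. $v$, so $C$ is finite and flat over $\mathbb P^1_W$, hence proper and flat over $W$.

*Smoothness.* Work on a fiber over $\operatorname{Spec}W$; $\ell$ is invertible there. On the first chart, at a singular point $2y+1=0$ and $\ell x^{\ell-1}=0$, so $x=0$ and $y^2+y=0$. But then $(2y+1)^2=4(y^2+y)+1=1$, a contradiction. The points of the second chart not on the first have $u=0$, hence $v=0$, and there the $u$-derivative of $v^2+u^{g+1}v-u$ is $-1$.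

*Irreducibility.* Over an algebraically closed field $\kappa$, if $y^2+y-x^\ell$ were reducible in $\kappa(x)[y]$, it would have a root $y\in\kappa[x]$ by Gauss's lemma, and $y(y+1)=x^\ell$ would give $2\deg y=\ell$, which is odd. Since each chart is free over $\kappa[x]$, resp. $\kappa[u]$, the fiber is integral. So fibers are geometrically irreducible.

*The point at infinity.* Let $\infty$ be the section $u=v=0$. On a fiber, the differential of the second equation at $\infty$ is $-du$, so $v$ is a uniformizer. From $u(1-u^gv)=v^2$ we get $\operatorname{ord}_\infty u=2$. Hence $\operatorname{ord}_\infty x=-2$ and $\operatorname{ord}_\infty y=1-2(g+1)=-\ell$.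

*Differentials.* On the affine part $(2y+1)\,dy=\ell x^{\ell-1}dx$, and
$$\omega=\frac{dx}{2y+1}=\frac{dy}{\ell x^{\ell-1}}$$
is regular, because the denominators have no common zero. It generates $\Omega^1$ there, because $dx=(2y+1)\omega$ and $dy=\ell x^{\ell-1}\omega$. As $\ell$ is invertible, $\operatorname{ord}_\infty dy=-\ell-1$, so
$$\operatorname{ord}_\infty\omega=-\ell-1+2(\ell-1)=\ell-3=2g-2 .$$
So the canonical divisor has degree $2g-2$ and the fibers have genus $g$. The form $x^i\omega$ has order $2g-2-2i\ge0$ at $\infty$ for $0\le i\le g-1$. These $g$ forms are regular and linearly independent on each fiber, so they form a basis of $H^0(C,\Omega^1)$, on each fiber and therefore over $W$.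

*The automorphism.* Let $\gamma^*x=\zeta x$, $\gamma^*y=y$; on the second chart $u\mapsto\zeta^{-1}u$, $v\mapsto\zeta^{-(g+1)}v$, and all three terms of the equation get multiplied by $\zeta^{-1}$, since $2g+2\equiv1\bmod\ell$. So $\gamma$ is an automorphism of $C$ of order $\ell$ fixing $\infty$, and
$$\gamma^*(x^i\omega)=\zeta^{i+1}x^i\omega. \tag{3}$$

**Step 3.** *This step splits $H^1_{dR}$ into rank one pieces.* Let $M=H^1_{dR}(C/W)=H^1_{cris}(C_k/W)$, free of rank $2g$, with its $\sigma$-linear Frobenius $F$. As $\ell$ is invertible in $W$ and $\zeta\in W$, the projectors $\frac1\ell\sum_i\zeta^{-ai}(\gamma^*)^i$ give $M=\bigoplus_{a\in\mathbb Z/\ell}M_a$ with $\gamma^*=\zeta^a$ on $M_a$. In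
$$0\to H^0(C,\Omega^1)\to M\to H^1(C,\mathcal O)\to0$$
the characters on the left are those in $\Phi=\{1,\dots,g\}$ by (3), once each. By Serre duality, with $\gamma$ acting trivially on $H^1(C,\Omega^1)$, those on the right are $-\Phi=\{g+1,\dots,2g\}$. Hence $M_0=0$ and $\operatorname{rk}M_a=1$ for $a\neq0$. If $z\in M_a$, then $\gamma^*Fz=F\gamma^*z=F(\zeta^az)=\zeta^{pa}Fz$. So
$$F(M_a)\subset M_{pa}. \tag{4}$$

**Step 4.** *This step recalls how $F$ mod $p$ sees the differentials.*

**Lemma 2.** Let $Y$ be a smooth projective curve or an abelian variety over a perfect field $k$. The kernel of $F$ on $H^1_{dR}(Y/k)=H^1_{cris}(Y/W)/p$ is $H^0(Y,\Omega^1)$.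

*Proof.* The equality in the statement holds because $H^2_{cris}(Y/W)$ is torsion-free. Absolute Frobenius acts on $\Omega^\bullet_Y$ by $f\mapsto f^p$ in degree $0$, and by $0$ in positive degrees since $d(f^p)=0$. So it is the composite
$$\Omega^\bullet_Y\to\mathcal O_Y\xrightarrow{f\mapsto f^p}Z\to\Omega^\bullet_Y,\qquad Z=\ker(d:\mathcal O_Y\to\Omega^1_Y).$$
The middle map is an isomorphism of sheaves of abelian groups: $Z=\mathcal O_Y^p$ as $Y$ is smooth over a perfect field, and $f\mapsto f^p$ is injective as $Y$ is reduced. On $H^1$, the first map is $H^1_{dR}(Y/k)\to H^1(Y,\mathcal O)$, with kernel $H^0(Y,\Omega^1)$ (for curves and abelian varieties $0\to H^0(\Omega^1)\to H^1_{dR}\to H^1(\mathcal O)\to0$ is exact). The last map $H^1(Y,Z)\to H^1_{dR}(Y/k)$ is injective, because the complex $\Omega^\bullet/Z$ has cohomology sheaves only in degrees $\ge1$, so its $H^0$ vanishes. $\square$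

**Step 5.** *This step recalls Dieudonné theory, and determines $F$ on $M$ integrally.* We use the contravariant theory over the perfect field $k$.

* $\mathbb D$ is an exact anti-equivalence from finite commutative group schemes $N$ of $p$-power order over $k$ to $W$-modules of finite length with a $\sigma$-linear $F$ and a $\sigma^{-1}$-linear $V$ with $FV=VF=p$. The order of $N$ is $p^{\operatorname{length}\mathbb D(N)}$. For example, $\mathbb D$ of $\mathbb Z/p$, $\mu_p$, $\alpha_p$ has length one with, respectively, $F$ bijective and $V=0$; $F=0$ and $V$ bijective; $F=V=0$.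
* For an abelian variety $A$, $\mathbb D(A[p^\infty])$ is free over $W$ of rank $2\dim A$, $\mathbb D(A[p^n])=\mathbb D(A[p^\infty])/p^n$, and $\mathbb D(A[p^\infty])=H^1_{cris}(A/W)$ functorially and with $F$ the Frobenius (Berthelot–Breen–Messing).
* If $N\subset A[p^n]$ is a subgroup scheme, then $0\to\mathbb D((A/N)[p^\infty])\to\mathbb D(A[p^\infty])\to\mathbb D(N)\to0$ is exact.

Let $J=\mathrm{Jac}(C_k)$, with $\gamma$ acting on it by push-forward of divisor classes. As $\gamma$ fixes $\infty$, the Abel–Jacobi map $P\mapsto[P-\infty]$ commutes with $\gamma$. It induces an isomorphism on $H^1_{cris}$, so $M=H^1_{cris}(J/W)=\mathbb D(J[p^\infty])$, compatibly with $\gamma^*$ and $F$. In particular $F$ is injective and $pM=FVM\subset FM$.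

So $F(M_a)$ is a $W$-submodule of the rank one module $M_{pa}$ (it is a submodule because $\sigma$ is bijective) and it contains $pM_{pa}$. Hence $F(M_a)=p^{e_a}M_{pa}$ with $e_a\in\{0,1\}$. We have $e_a=1$ exactly when $F$ kills $M_a/p$, that is, by Lemma 2, when $M_a/p\subset H^0(C_k,\Omega^1)$, that is, when $a\in\Phi$:
$$F(M_a)=p^{e_a}M_{pa},\qquad e_a=1\ (a\in\Phi),\quad e_a=0\ (a\in-\Phi). \tag{5}$$
As $-1\in\langle p\rangle$, each $\langle p\rangle$-coset satisfies $O=-O$. So $a\mapsto-a$ exchanges $O\cap\Phi$ and $O\cap-\Phi$, and
$$\sum_{a\in O}e_a=|O\cap\Phi|=f/2. \tag{6}$$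

**Step 6.** *This step finds a $\gamma$-fixed point of order $\ell$ on $J$, needed later for translations.* On $C_k$ let $P_0=(0,0)$. The $y$-derivative of the equation there is $1$ and the $x$-derivative is $0$, so $x$ is a uniformizer at $P_0$. From $y(y+1)=x^\ell$ we get $\operatorname{ord}_{P_0}(y)=\ell$. The function $y$ has no other zero on the affine part, and at $\infty$ a pole of order $\ell$. So $\operatorname{div}(y)=\ell P_0-\ell\infty$. Put $t_J=[P_0-\infty]\in J(k)$. It is $\gamma$-fixed, since $\gamma$ fixes $P_0$ and $\infty$, and $\ell t_J=0$. It is nonzero: a function with divisor $P_0-\infty$ would be an isomorphism $C_k\cong\mathbb P^1$, but $g\geq1$. So $t_J$ has order $\ell$.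

## A $p$-power isogeny that makes the characters symmetric

**Step 7.** *This step replaces $J$ by an isogenous $B$ whose differentials have the characters $\Psi$.* Put $e'_a=1$ for $a\in\Psi$ and $e'_a=0$ for $a\in(\mathbb Z/\ell)^\times\setminus\Psi$. We look for integers $n_a$, $a\in(\mathbb Z/\ell)^\times$, with
$$e'_a=e_a+n_a-n_{pa}. \tag{7}$$
On a cycle $O=\{a,pa,p^2a,\dots\}$ of multiplication by $p$ one chooses $n_a$ freely and solves for $n_{pa},n_{p^2a},\dots$ in turn. The last equation, which returns to $n_a$, holds if and only if $\sum_{O}(e'-e)=0$. This is true by (2) and (6), since both sums are $f/2$. Adding a constant on each cycle we may assume all $n_a\ge0$.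

Let $M'=\bigoplus_ap^{n_a}M_a\subset M$, and $M'_a=p^{n_a}M_a$. By (5) and (7),
$$F(M'_a)=p^{n_a+e_a}M_{pa}=p^{n_a+e_a-n_{pa}}M'_{pa}=p^{e'_a}M'_{pa}.$$
So $pM'\subset FM'\subset M'$, and $M'$ is stable under $F$, under $V=pF^{-1}$ and under $\gamma^*$.

Choose $n$ with $p^nM\subset M'$. The quotient $M/p^nM\to M/M'$ of $\mathbb D(J[p^n])$ corresponds to a finite subgroup scheme $N\subset J[p^n]$ with $\mathbb D(N)=M/M'$. It is $\gamma$-stable because $M'$ is $\gamma^*$-stable. Put $B=J/N$, an abelian variety of dimension $g$ on which $\gamma$ acts with $\gamma^\ell=1$. By the last item of Step 5, $H^1_{cris}(B/W)=\mathbb D(B[p^\infty])=\ker(M\to M/M')=M'$, compatibly with $F$ and $\gamma^*$. By Lemma 2, $H^0(B,\Omega^1)=\ker(F\mid M'/pM')$ is the sum of the $M'_a/p$ with $e'_a=1$. Therefore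
$$H^0(B,\Omega^1)\text{ has the characters }a\in\Psi,\qquad H^1(B,\mathcal O)\text{ has the characters }b\in(\mathbb Z/\ell)^\times\setminus\Psi, \tag{8}$$
each with multiplicity one.

The kernel of $J(k)\to B(k)$ is $N(k)$, a $p$-group, and $p\neq\ell$. So the image $t\in B(k)$ of $t_J$ still has order $\ell$, and it is $\gamma$-fixed.

*Example: $\ell=5$, $p\equiv2\bmod5$.* The cycle is $1\to2\to4\to3\to1$. In this order $e=(1,1,0,0)$, and $e'=(1,0,1,0)$ for $\Psi=\{1,4\}$. Equation (7) gives $n_2=n_1$, then $n_4=n_2+1$, then $n_3=n_4-1$, and finally $n_1=n_3$. So take $n_1=n_2=n_3=0$, $n_4=1$: $M'=M_1\oplus M_2\oplus M_3\oplus pM_4$. Here $M/M'=M_4/pM_4$ has length one. Since $F(M_4)=M_3\subset M'$ and $V(M_4)=pF^{-1}(M_4)=M_2\subset M'$, both $F$ and $V$ vanish on it. So $N\cong\alpha_p$ and $B=J/\alpha_p$ for the Jacobian $J$ of $y^2+y=x^5$.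

## Lifting $(B,\gamma)$ to a formal abelian scheme

A formal abelian scheme over $\operatorname{Spf}W$ is a compatible system of abelian schemes $B_n$ over $W_n=W/p^n$. It need not come from an abelian scheme over $W$, and ours will not (see the end of this section).

**Step 8.** *This step lifts $B$ together with $\gamma$ and $t$.* We construct inductively abelian schemes $B_n$ over $W_n$ with automorphisms $\gamma_n$, $\gamma_n^\ell=1$, each lifting the preceding pair, starting with $(B_1,\gamma_1)=(B,\gamma)$.

Suppose $(B_n,\gamma_n)$ is given. Let $T$ be the set of isomorphism classes of pairs $(B',\iota)$, where $B'$ is an abelian scheme over $W_{n+1}$ and $\iota:B'\otimes W_n\cong B_n$ an isomorphism. By Grothendieck (see Oort, Compositio Math. 23 (1971); Illusie, *FGA Explained*, §8.5), $T$ is nonempty and is a torsor under the $k$-vector space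
$$U=H^1(B,T_B)\otimes_kp^nW_{n+1}.$$
The group $\langle\gamma_n\rangle$ acts on $T$ by $(B',\iota)\mapsto(B',\gamma_n\iota)$. By naturality of the difference class, $\gamma x'-\gamma x=\gamma_*(x'-x)$ for $x,x'\in T$, where $\gamma_*$ is the linear action on $U$. So the action on $T$ is affine, $\gamma(x+u)=\gamma x+\gamma_*u$.

Pick any $x\in T$ and form its average, using that $\ell$ is invertible in $k$:
$$\bar x=x+\frac1\ell\sum_{i=0}^{\ell-1}(\gamma^ix-x).$$
Then
$$\gamma\bar x=\gamma x+\frac1\ell\sum_i(\gamma^{i+1}x-\gamma x)=x+(\gamma x-x)+\frac1\ell\sum_i\big((\gamma^{i+1}x-x)-(\gamma x-x)\big)=\bar x .$$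
Let $(B_{n+1},\iota)$ represent the fixed point $\bar x$. That $(B_{n+1},\gamma_n\iota)$ and $(B_{n+1},\iota)$ are isomorphic means: there is an automorphism $\gamma_{n+1}$ of the abelian scheme $B_{n+1}$ whose reduction is $\gamma_n$ (after identification by $\iota$). By rigidity, a homomorphism of abelian schemes over $W_{n+1}$ is determined by its reduction to $W_n$. So $\gamma_{n+1}^\ell$, which reduces to $1$, is $1$.

In the limit we get a formal abelian scheme $\mathfrak B$ over $\operatorname{Spf}W$ with an automorphism $\gamma$ of order $\ell$ lifting $(B,\gamma)$. Since $\ell$ is invertible in $W$, $\mathfrak B[\ell]$ is finite étale, so $t$ lifts uniquely to $\tilde t\in\mathfrak B[\ell](W)$. Both $\gamma\tilde t$ and $\tilde t$ lift $\gamma t=t$, so $\gamma\tilde t=\tilde t$.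

*Remark: $\mathfrak B$ does not come from an abelian scheme over $W$.* The spaces $H^0(\mathfrak B_\eta,\Omega^1)$ and $H^1(\mathfrak B_\eta,\mathcal O)$ have the same characters (8) as those of $B$, so $H^1(\mathfrak B_\eta,\Omega^1)$ has no nonzero $\gamma$-invariants. If $\mathfrak B$ were algebraic, so would be $\gamma$, and for $L$ ample on the abelian variety $\mathfrak B_\eta$ the ample line bundle $\bigotimes_i(\gamma^i)^*L$ would have a nonzero $\gamma$-invariant class in $H^1(\Omega^1)$.

## A free action of $\mathbb F_\ell^2$ on $\mathfrak B^m$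

*Why one cyclic group does not suffice.* The quotient of $\mathfrak B$ by $\gamma$ would have the right invariants, but $\gamma$ fixes the origin. Let us try instead to let a generator of $\mathbb Z/\ell$ act on $B^m$ by $x\mapsto\gamma^{\lambda_i}(x)+\mu_it$ on the $i$-th factor. If $\lambda_i\ne0$, the endomorphism $1-\gamma^{\lambda_i}$ acts on $H^0(B,\Omega^1)$ with eigenvalues $1-\zeta^{a\lambda_i}\neq0$, so it is étale, hence surjective. Thus $x\mapsto\gamma^{\lambda_i}(x)+\mu_it$ has a fixed point on that factor. So the action is free only if some $\lambda_i=0$ (with $\mu_i\ne0$). But on such a factor the group acts by translations, hence trivially on $H^1(B,\Omega^1)$, and a space of invariants of dimension at least $g^2$ survives.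

The two requirements conflict for one cyclic group. With $G=\mathbb F_\ell^2$ they do not: each nonzero element can be a translation on *some* factor, while on *no* factor the whole group consists of translations.

**Step 9.** *This step constructs the free action.* Let $G=\mathbb F_\ell^2$. It has $\ell+1$ lines through the origin. For each line $D$ fix a linear form $\lambda_D:G\to\mathbb F_\ell$ with kernel $D$ and a linear form $\mu_D$ with $\mu_D|_D\ne0$. As $m\ge\ell+1$, we can choose lines $D_1,\dots,D_m$ such that every line occurs at least once; repetitions are allowed. Write $\lambda_i=\lambda_{D_i}$, $\mu_i=\mu_{D_i}$. Note that $\lambda_i=\lambda_j$ when $D_i=D_j$. Let $h\in G$ act on the $i$-th factor of $\mathfrak A=\mathfrak B^m$ by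
$$h\cdot x=\gamma^{\lambda_i(h)}(x)+\mu_i(h)\,\tilde t .$$
This makes sense since $\gamma^\ell=1$ and $\ell\tilde t=0$. It is an action: as $\gamma\tilde t=\tilde t$,
$$h\cdot(h'\cdot x)=\gamma^{\lambda_i(h)+\lambda_i(h')}(x)+\mu_i(h')\tilde t+\mu_i(h)\tilde t=(h+h')\cdot x .$$
A nonzero $h$ lies in some line $D_i$. On the $i$-th factor $\lambda_i(h)=0$ and $\mu_i(h)\neq0$, so $h$ is translation by $\mu_i(h)\tilde t$, which is a point of order $\ell$ also modulo $p$. Hence every $h\ne0$ acts without fixed points on the geometric points of $A_0=B^m$.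

**Step 10.** *This step forms the quotient.* Put $\mathfrak A_n=\mathfrak A\otimes W_n$; all $\mathfrak A_n$ have the topological space of $A_0$, and an open subset that is affine in $A_0$ is affine in $\mathfrak A_n$. Since $A_0$ is projective, every $G$-orbit lies in an affine open. So the quotient $X_n=\mathfrak A_n/G$ exists, and because the action has no fixed geometric points, $\mathfrak A_n\to X_n$ is a finite étale $G$-torsor (SGA 1, V). The base change $\mathfrak A_n\to X_{n+1}\otimes W_n$ of the torsor $\mathfrak A_{n+1}\to X_{n+1}$ is again a $G$-torsor, so $X_{n+1}\otimes W_n=\mathfrak A_n/G=X_n$. As $\mathfrak A_n$ is smooth and proper over $W_n$ and $\mathfrak A_n\to X_n$ is étale, finite and surjective, $X_n$ is smooth and proper over $W_n$. So $\mathfrak X=\varinjlim X_n$ is a smooth proper formal scheme over $\operatorname{Spf}W$, of relative dimension $gm$, with special fiber $X_0=A_0/G$.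

$X_0$ is geometrically connected, being the image of $A_0$. It is projective: let $q:A_0\to X_0$ be the quotient map and $L$ ample on $A_0$. The norm $\mathrm{Nm}_q(L)$ satisfies $q^*\mathrm{Nm}_q(L)=\bigotimes_{h\in G}h^*L$, which is ample. Since $q$ is finite and surjective, $\mathrm{Nm}_q(L)$ is ample.

## The invariants in $H^0(\Omega^1)$, $H^1(\mathcal O)$ and $H^1(\Omega^1)$

**Step 11.** *This step computes the three cohomology groups of $X_0$.* Since $q$ is an étale $G$-torsor, $\Omega^i_{X_0}=(q_*\Omega^i_{A_0})^G$. Taking $G$-invariants is exact because $|G|=\ell^2$ is invertible in $k$. So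
$$H^j(X_0,\Omega^i)=H^j(A_0,\Omega^i)^G .$$
By Künneth, $H^0(A_0,\Omega^1)$ and $H^1(A_0,\mathcal O)$ are direct sums over the $m$ factors of $H^0(B,\Omega^1)$ and $H^1(B,\mathcal O)$. Translations act trivially on $H^0(B,\Omega^1)$, and on $H^1(B,\mathcal O)=\operatorname{Lie}\operatorname{Pic}^0_B$ because they act trivially on $\operatorname{Pic}^0_B$. So $h\in G$ acts on the $i$-th summands through $(\gamma^*)^{\lambda_i(h)}$, that is, by $\zeta^{a\lambda_i(h)}$ on a $\gamma^*$-eigenspace of character $a$. Write characters of $G$ with values in $\mu_\ell(k)$ as linear forms $G\to\mathbb F_\ell$. By (8) and (1):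

* $H^0(A_0,\Omega^1)$ is a sum of the characters $a\lambda_i$ with $a\in\Psi$;
* $H^1(A_0,\mathcal O)$ is a sum of the characters $b\lambda_j$ with $b\in(\mathbb Z/\ell)^\times\setminus\Psi$;
* $H^1(A_0,\Omega^1)=H^0(A_0,\Omega^1)\otimes H^1(A_0,\mathcal O)$ is a sum of the characters $a\lambda_i+b\lambda_j$, with $a$, $b$ as above.

The characters of the first two kinds are nonzero. For the third kind, if $D_i\neq D_j$, then $\lambda_i,\lambda_j$ have different kernels, so they are linearly independent and $a\lambda_i+b\lambda_j\ne0$. If $D_i=D_j$, then $\lambda_i=\lambda_j$ and the character is $(a+b)\lambda_i$; here $a+b\neq0$, since otherwise $b=-a\in-\Psi=\Psi$. So none of the three spaces has nonzero invariants: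
$$H^0(X_0,\Omega^1)=H^1(X_0,\mathcal O)=H^1(X_0,\Omega^1)=0. \tag{9}$$
By Lemma 1 applied to $\Omega^1_{\mathfrak X/W}$, $H^1(X,\Omega^1_X)=0$ for $X=\mathfrak X_\eta$, which is smooth and proper of dimension $gm>0$. This proves Theorem A over $W$.

*Proof of the complement on dimensions.* Let $p\equiv\pm2\bmod5$ and take $\ell=5$, so $f=4$, $g=2$, and $\dim X=2m$ for any $m\ge6$: all even dimensions $\ge12$. If $\zeta_5\in K$, the residue field of $K$ contains $\mathbb F_p(\zeta_5)=\mathbb F_{p^4}$, so $W(\mathbb F_{p^4})\subset\mathcal O_K$. By flat base change (9) holds for the special fiber of $\mathfrak X\widehat\otimes\mathcal O_K$, and Lemma 1 applies. This covers $p=2,3,7,13,\dots$ $\square$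

## Descent to an arbitrary field $K$

**Step 12.** *This step removes the assumption that $\ell$-th roots of unity lie in the base.* Let $K$ be arbitrary with residue field $k_K$, and let $\ell$ and $\mathfrak X$ be as above for its residue characteristic $p$. Put $K'=K(\zeta_\ell)$. As $\ell\ne p$, it is unramified and Galois over $K$; let $\Gamma$ be its Galois group and $k'$ its residue field. Then $k'\supset\mathbb F_p(\zeta_\ell)=\mathbb F_{p^f}$, so $W(\mathbb F_{p^f})\subset W(k')\subset\mathcal O_{K'}$. Let $S'=\operatorname{Spf}\mathcal O_{K'}$ and $\mathfrak X'=\mathfrak X\widehat\otimes\mathcal O_{K'}$, with structure map $\rho:\mathfrak X'\to S'$.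

For $s\in\Gamma$ let $[s]$ be the automorphism of $S'$ induced by $s^{-1}$, so that $[ss']=[s][s']$. Let $\mathfrak X'_s$ be the formal scheme $\mathfrak X'$ with structure map $[s]\circ\rho$ (a conjugate of $\mathfrak X'$), and
$$\mathfrak Y'=\prod_{s\in\Gamma}\mathfrak X'_s\qquad\text{(fiber product over }S').$$
A $T$-point of $\mathfrak Y'$ is a family $(x_s)_{s\in\Gamma}$ of morphisms $x_s:T\to\mathfrak X'$ such that $\beta=[s]\rho x_s:T\to S'$ does not depend on $s$. Let $\tau\in\Gamma$ act by $(\tau x)_s=x_{\tau^{-1}s}$. This is a point of $\mathfrak Y'$ over $[\tau]\beta$, because $[s]\rho x_{\tau^{-1}s}=[\tau]\,[\tau^{-1}s]\rho x_{\tau^{-1}s}=[\tau]\beta$. It is a left action, since $(\tau'(\tau x))_s=(\tau x)_{\tau'^{-1}s}=x_{(\tau'\tau)^{-1}s}$. So $\Gamma$ acts on $\mathfrak Y'$ compatibly with its action on $S'$.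

The special fiber of $\mathfrak Y'$ is projective over $k'$, hence over $k_K$, so $\Gamma$-orbits lie in affine opens. Since $\mathcal O_K\to\mathcal O_{K'}$ is finite étale Galois with group $\Gamma$, Galois descent modulo each $\pi^n$ gives a formal scheme $\mathfrak Y=\mathfrak Y'/\Gamma$ over $\operatorname{Spf}\mathcal O_K$ with $\mathfrak Y\widehat\otimes\mathcal O_{K'}=\mathfrak Y'$. It is smooth and proper, because $\mathfrak Y'$ is. Its special fiber $\mathfrak Y_{k_K}$ is the quotient of the projective scheme $\mathfrak Y'_{k'}$ by the free action of $\Gamma$, and it is projective by the norm argument of Step 10. It is geometrically connected: after base change to $k'$ it is a product of geometrically connected schemes.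

Let $Z_s$ be the special fiber of $\mathfrak X'_s$. It is $X_0\otimes k'$ with its structure map changed by an automorphism of $\operatorname{Spec}k'$. So by flat base change from (9), $H^0(Z_s,\Omega^1)=H^1(Z_s,\mathcal O)=H^1(Z_s,\Omega^1)=0$, and $H^0(Z_s,\mathcal O)=k'$. On the product, $\Omega^1$ is the direct sum of the pull-backs of the $\Omega^1_{Z_s}$, and Künneth gives
$$H^1(\mathfrak Y'_{k'},\Omega^1)=\bigoplus_sH^1(Z_s,\Omega^1)\ \oplus\ \bigoplus_{r\neq s}H^0(Z_s,\Omega^1)\otimes H^1(Z_r,\mathcal O)=0 .$$
This uses all three vanishing statements of (9). By flat base change $H^1(\mathfrak Y_{k_K},\Omega^1)=0$, and by Lemma 1 $H^1(\mathfrak Y_\eta,\Omega^1)=0$.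

Finally, $X=\mathfrak Y_\eta$ is geometrically connected: $H^0(\mathfrak Y_{k_K},\mathcal O)=k_K$, so Lemma 1 gives $\dim_KH^0(X,\mathcal O)\le1$, hence $H^0(X,\mathcal O)=K$. By base change $H^0(X_L,\mathcal O)=L$ for every finite $L/K$, so $X_L$ is connected. Also $\dim X=|\Gamma|\,gm>0$. This finishes the proof of Theorem A. $\blacksquare$

## Filtered $\varphi$-modules and line bundles: Theorem B, parts 1 and 2

Now $\mathfrak X$ is as in Theorem B, $k$ denotes the residue field of $K$, and $K_0=W(k)[1/p]$. For part 2 note that $\mathfrak X_k$ is connected (it has the topological space of $\mathfrak X$) and smooth, hence integral.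

**Step 13.** *This step reduces parts 1 and 3 to a geometrically connected special fiber, and identifies $H^0(X,\mathcal O_X)$.* Over a finite extension $k''$ of $k$ the connected components of $\mathfrak X_{k''}$ are geometrically connected. Let $K''/K$ be the unramified extension with residue field $k''$. Then $\mathfrak X\widehat\otimes\mathcal O_{K''}$ is the disjoint union of formal schemes $\mathfrak X^{(i)}$ with geometrically connected special fiber, and $H^0(\mathfrak X^{(i)},\mathcal O)=\mathcal O_{K''}$ because its reduction embeds in $H^0(\mathfrak X^{(i)}_{k''},\mathcal O)=k''$. So $H^0(\mathfrak X,\mathcal O)\otimes\mathcal O_{K''}$ is a product of copies of $\mathcal O_{K''}$. Hence $H^0(\mathfrak X,\mathcal O)$ is finite étale over $\mathcal O_K$. As $\mathfrak X$ is connected, it is the ring of integers of a finite unramified extension of $K$, which is $H^0(X,\mathcal O_X)$.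

Each $\mathfrak X^{(i)}$ satisfies the hypotheses of Theorem B with the same $d$, since $H^1(\mathfrak X^{(i)}_\eta,\Omega^1)$ is a direct summand of $H^1(X,\Omega^1)\otimes_KK''=0$. Part 3 for one $\mathfrak X^{(i)}$ gives part 3 for $\mathfrak X$. For part 1, the degree of a line bundle on an integral curve $Z\subset\mathfrak X_k$ is the sum of the degrees on the components of the reduced curve $Z\otimes_kk''$, so part 1 for all $\mathfrak X^{(i)}$ gives part 1 for $\mathfrak X$. In proving parts 1 and 3 we therefore assume $\mathfrak X_k$ geometrically connected.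

**Definition.** A filtered $\varphi$-module is a finite-dimensional $K_0$-vector space $D$ with a bijective $\sigma$-linear $\varphi$ and a decreasing exhaustive separated filtration $\mathrm{Fil}^\bullet$ on $D\otimes_{K_0}K$. Put $t_N(D)=v_p(\det\varphi)$, with $v_p(p)=1$; it is the sum of the slopes of $\varphi$ with multiplicities. Put $t_H(D)=\sum_jj\dim\mathrm{gr}^j$. It is *weakly admissible* if $t_H(D)=t_N(D)$ and $t_H(D')\le t_N(D')$ for every $\varphi$-stable subspace $D'$ with the induced filtration.

For example, if $D=K_0c$ with $\varphi(c)=p^rc$ and the filtration jumps at $j$, then $t_N=r$, $t_H=j$, and $D$ is weakly admissible if and only if $j=r$. For $H^2$ of $\mathbb P^1$, $r=j=1$. Inside a weakly admissible $D$, a line with $\varphi(c)=pc$ can only have its jump at $j\leq1$.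

Let $D^i=H^i_{cris}(\mathfrak X_k/W(k))[1/p]$ and $b_i=\dim D^i$. We use the following published results.

* **(BO)** $D^i\otimes_{K_0}K\cong H^i_{dR}(X/K)$, compatibly with products and with Chern classes of line bundles on $\mathfrak X$ (Berthelot–Ogus, *F-isocrystals and de Rham cohomology I*).
* **(S)** The Hodge–de Rham spectral sequence of $X$ degenerates, and $H^*_{et}(X_{\bar K},\mathbb Q_p)\otimes B_{dR}\cong H^*_{dR}(X)\otimes_KB_{dR}$ as filtered rings. Hence, taking $\mathrm{gr}^0$, with $\mathbb C=\widehat{\bar K}$: $H^n_{et}\otimes\mathbb C\cong\bigoplus_{i+j=n}H^i(X,\Omega^j)\otimes_K\mathbb C(-j)$, compatibly with products (Scholze, *p-adic Hodge theory for rigid-analytic varieties*).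
* **(C)** $H^i_{et}(X_{\bar K},\mathbb Q_p)$ is crystalline, with filtered $\varphi$-module $D^i$ carrying the Hodge filtration through (BO) (Bhatt–Morrow–Scholze, *Integral p-adic Hodge theory*, Thm 1.1). So $D^i$ is weakly admissible.

**Step 14 (part 1).** *This step shows that a line bundle on $\mathfrak X$ has no room for a nonzero Chern class.* Let $\mathcal L$ be a line bundle on $\mathfrak X$ and $c=c_1^{cris}(\mathcal L_k)\in D^2$. Then $\varphi(c)=pc$. By (BO) the image of $c$ in $H^2_{dR}(X)$ is $c_1^{dR}(\mathcal L_\eta)\in\mathrm{Fil}^1$. By (S), $\mathrm{Fil}^1/\mathrm{Fil}^2=H^1(X,\Omega^1)=0$, so $c\in\mathrm{Fil}^2$. Suppose $c\neq0$. Since $\mathrm{Fil}^3H^2_{dR}=0$, the $\varphi$-stable line $K_0c$ has $t_H=2$, while $t_N=1$. This contradicts weak admissibility of $D^2$. So $c=0$.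

Let $Z\subset\mathfrak X_k$ be an integral curve and $\nu:\tilde Z\to\mathfrak X_k$ its normalization, which is smooth because $k$ is perfect. The trace of $\nu^*c=c_1^{cris}(\nu^*\mathcal L_k)$ is the degree of $\mathcal L_k$ on $Z$. It is $0$. So $\mathcal L_k$ is numerically trivial. Applied to $\omega_{\mathfrak X/\mathcal O_K}$ this gives the statement about $\omega_{\mathfrak X_k}$.

**Step 15 (part 2).** *This step shows that a divisor on $X$ would specialize to an effective, numerically trivial divisor.* Let $E\subset X$ be an effective Cartier divisor. Extend $\mathcal O_X(-E)$ to a $\pi$-torsion-free coherent sheaf on $\mathfrak X$ (Lütkebohmert), and take its double dual $\mathcal L$. As $\mathfrak X$ is locally $\operatorname{Spf}$ of a regular ring, and a reflexive module of rank one over a regular ring is invertible, $\mathcal L$ is a line bundle with $\mathcal L_\eta=\mathcal O_X(-E)$. The inclusion $\mathcal O_X(-E)\subset\mathcal O_X$ is a nonzero element of $H^0(X,\mathcal L_\eta^{-1})=H^0(\mathfrak X,\mathcal L^{-1})[1/p]$. Multiplying it by a power of $\pi$, we get $s\in H^0(\mathfrak X,\mathcal L^{-1})$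 not divisible by $\pi$ there. By Lemma 1 its reduction $s_k$ is nonzero. View $s$ as a map $\mathcal L\to\mathcal O_{\mathfrak X}$. As $\mathfrak X_k$ is integral, $s_k:\mathcal L_k\to\mathcal O_{\mathfrak X_k}$ is injective and defines an effective Cartier divisor $E_k$ with $\mathcal O(-E_k)\cong\mathcal L_k$.

Let $\mathcal H$ be ample on $\mathfrak X_k$. By part 1, $(\mathcal H^{d-1}\cdot E_k)=0$, since $\mathcal H^{d-1}$ is represented by a $1$-cycle and $\mathcal L_k$ is numerically trivial. But a nonzero effective divisor has positive degree with respect to $\mathcal H$. So $E_k=0$, and $s_k$ is an isomorphism. By Nakayama $s$ is an isomorphism, so the inclusion $\mathcal O_X(-E)\subset\mathcal O_X$ is one, that is, $E=0$.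

Now let $r$ be a meromorphic function on $X$, locally $r=a/b$ with $b$ a non-zero-divisor. Its ideal of denominators $I=\{h: hr\in\mathcal O_X\}$ is locally the kernel of $\mathcal O\to\mathcal O/(b)$, $h\mapsto ha$, so it is coherent. The local rings of $X$ are regular, hence factorial, so the stalks of $I$ are principal: they are generated by $b/\gcd(a,b)$ when $a\ne0$, and by $1$ when $a=0$. So $I$ is the ideal of an effective Cartier divisor. This divisor is zero by what we proved, so $I=\mathcal O_X$ and $r\in H^0(X,\mathcal O_X)$, which is a finite field extension of $K$ by Step 13.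

## Parity of the dimension, and surfaces: Theorem B, part 3

**Step 16 ($d$ is even).** *This step shows that for odd $d$ no class in $H^2$ could have a nonzero $d$-th power.* Let $x\in H^2_{et}\otimes\mathbb C$. By (S) and $h^{1,1}=0$, $x=u+w$ with $u\in H^2(X,\mathcal O)\otimes\mathbb C$ and $w\in H^0(X,\Omega^2)\otimes\mathbb C(-2)$. Classes of even degree commute, so
$$x^d=\sum_{a=0}^d\binom da u^{d-a}w^a,\qquad u^{d-a}w^a\in H^{2(d-a)}(X,\Omega^{2a})\otimes\mathbb C(-2a).$$
This space is zero unless $2(d-a)\le d$ and $2a\le d$, that is, unless $2a=d$. Suppose that $d$ is odd. Then $x^d=0$ for all $x\in H^2_{et}$. In characteristic $0$ a product is a combination of powers,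
$$x_1\cdots x_d=\frac1{d!}\sum_{I\subset\{1,\dots,d\}}(-1)^{d-|I|}\Big(\sum_{i\in I}x_i\Big)^d,$$
so $\mathrm{Sym}^dH^2_{et}\to H^{2d}_{et}$ is zero. Tensoring with $B_{dR}$ and using the ring isomorphism in (S), $\mathrm{Sym}^dH^2_{dR}(X)\to H^{2d}_{dR}(X)$ is zero. By (BO), $\mathrm{Sym}^dD^2\to D^{2d}$ is zero. But for an ample line bundle $\mathcal H$ on $\mathfrak X_k$, the class $c=c_1^{cris}(\mathcal H)\in D^2$ has $c^d$ of trace $(\mathcal H^d)>0$. This is a contradiction. (Note that $\mathcal H$ need not lift to $\mathfrak X$; its crystalline class lives in $D^2$ all the same.)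

**Step 17 ($d\neq2$).** *This step computes all numerical invariants of a hypothetical surface and contradicts Noether's formula.* Let $d=2$.

*$H^1$.* We have $D^1=H^1_{cris}(\mathrm{Alb}(\mathfrak X_k)/W(k))[1/p]$, whose slopes are symmetric about $1/2$. So $t_N(D^1)=b_1/2$. Weak admissibility gives $h^{1,0}=t_H(D^1)=b_1/2$. Since $h^{1,0}+h^{0,1}=b_1$, we get $h^{1,0}=h^{0,1}=:q$ and $b_1=2q$.

*$H^2$.* By Poincaré duality the slopes of $D^2$ are symmetric about $1$, so $t_N(D^2)=b_2$. As $h^{1,1}=0$, $t_H(D^2)=2h^{2,0}$ and $b_2=h^{2,0}+h^{0,2}$. So $2h^{2,0}=b_2$ and $h^{2,0}=h^{0,2}=b_2/2$.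

*$b_2=2$.* By Lemma 1, $h^{2,0}=h^0(X,\omega_X)\le h^0(\mathfrak X_k,\omega_{\mathfrak X_k})$. By part 1, $\omega_{\mathfrak X_k}$ is numerically trivial. On the geometrically integral projective $\mathfrak X_k$, a nonzero section of a numerically trivial line bundle vanishes nowhere, because its zero divisor is effective of degree $0$ with respect to an ample bundle. So if there is a nonzero section, the bundle is trivial and has a one-dimensional space of sections. Hence $h^{2,0}\le1$. On the other hand $b_2\ge1$, since an ample class is nonzero. So $h^{2,0}=h^{0,2}=b_2/2$ is a positive integer $\leq1$. That is, $h^{2,0}=h^{0,2}=1$ and $b_2=2$.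

*Noether's formula.* The Euler characteristic of $\mathcal O$ is constant in $\mathfrak X$, so $\chi(\mathcal O_{\mathfrak X_k})=\chi(\mathcal O_X)=1-q+1=2-q$. By Poincaré duality $b_3=b_1$, and $e(\mathfrak X_k)=2-2b_1+b_2=4-4q$. Since $K_{\mathfrak X_k}$ is numerically trivial, $K_{\mathfrak X_k}^2=0$. Noether's formula $12\chi=K^2+e$ becomes
$$12(2-q)=4-4q,\qquad\text{i.e.}\qquad 8q=20,$$
which has no integer solution. So $d\ne2$, and since $d$ is even and positive, $d\ge4$. This finishes the proof of Theorem B. $\blacksquare$
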